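# Singular parts under total variation denoising

## 1. A step and a staircase, denoised by hand

Let $m\ge 2$, let $Q=(-1,1)\times(0,1)^{m-1}$, and let $h$ be a bounded function of bounded variation on $Q$. For $\lambda>0$ we look for the function $u$ that minimizes
$$\mathcal E(w)=\lambda\,|Dw|(Q)+\frac12\int_Q|w-h|^2 .$$
The first term is the total variation of $w$. The second keeps $w$ close to the datum $h$. The functional is strictly convex, so there is at most one minimizer of finite energy.

Suppose that $h$ depends on $x_1$ only and that we have a monotone candidate. The following lemma certifies the candidate.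

**Lemma 1 (certificate).** Let $H,U:(-1,1)\to\mathbb R$ be bounded and of bounded variation, with $U$ nondecreasing. Let $z:[-1,1]\to[0,1]$ be Lipschitz with $z(\pm1)=0$, with $\lambda z'=U-H$ a.e., and with $|DU|(\{z<1\})=0$. Then $u(x)=U(x_1)$ is the minimizer of $\mathcal E$ for the datum $h(x)=H(x_1)$.

*Proof.* Put $Z(x)=(z(x_1),0,\dots,0)$. Then $Z$ is Lipschitz, $|Z|\le1$ and $\lambda\,\mathrm{div}\,Z=u-h$. On the faces $x_1=\pm1$ we have $Z=0$, and on the other faces $Z$ is tangential, so $Z\cdot\nu=0$ on $\partial Q$. The Gauss–Green formula therefore gives $\int_Q g\,\mathrm{div}\,Z=-\int_QZ\cdot dDg$ for every $g\in BV(Q)$. Moreover $\int_QZ\cdot dDu=\int z\,dDU=|Du|(Q)$, because $DU\ge0$ is concentrated where $z=1$ and the cross-section $(0,1)^{m-1}$ has measure $1$.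

Let $w\in BV(Q)\cap L^2(Q)$. From $\frac12|w-h|^2-\frac12|u-h|^2\ge(u-h)(w-u)$ we get
$$\mathcal E(w)-\mathcal E(u)\ge\lambda\big(|Dw|(Q)-|Du|(Q)\big)+\lambda\int_Q(w-u)\,\mathrm{div}\,Z=\lambda\Big(|Dw|(Q)-\int_QZ\cdot dDw\Big)\ge0 .\qquad\square$$

**A step.** Let $H=\mathrm{sgn}$ and $0<\lambda\le1$. Take $U=(1-\lambda)\,\mathrm{sgn}$ and $z(t)=1-|t|$. Then $\lambda z'=-\lambda\,\mathrm{sgn}=U-H$, and $DU$ lives at $t=0$, where $z=1$. So $u$ is the minimizer. The jump of height $2$ became a jump of height $2-2\lambda$ at the same place, and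
$$Du=(1-\lambda)\,Dh .$$

**A staircase.** Let $C$ be the Cantor function on $[0,1]$, and let $H(t)=-1$ for $t\le-\frac12$, $H(t)=2C(t+\frac12)-1$ for $|t|\le\frac12$, $H(t)=1$ for $t\ge\frac12$. This $H$ is continuous and odd. Its derivative is a positive measure without atoms, carried by a Lebesgue-null set.

Take $\lambda=\frac5{18}$, and let $U$ be $H$ clipped to $[-\frac12,\frac12]$. We check the certificate. Write $t=-\frac12+x$. Since $C=\frac14$ on $[\frac19,\frac29]$, we have $H<-\frac12$ exactly for $x<\frac19$. Since $C(x)=\frac14C(9x)$ on $[0,\frac19]$ and $\int_0^1C=\frac12$, we have $\int_0^{1/9}C=\frac14\cdot\frac19\cdot\frac12=\frac1{72}$. Hence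
$$\int_{-1}^0(U-H)\,dt=\frac12\cdot\frac12+\int_0^{1/9}\Big(\frac12-2C(x)\Big)dx=\frac14+\frac1{18}-\frac1{36}=\frac5{18}=\lambda .$$
Put $z(t)=\frac1\lambda\int_{-1}^t(U-H)$. It rises from $0$ to $1$ on $[-1,-\frac7{18}]$, equals $1$ on $[-\frac7{18},\frac7{18}]$, and returns to $0$ at $t=1$ because $U-H$ is odd. Also $U$ is constant for $x\le\frac29$ and for $x\ge\frac79$, so $DU$ is concentrated on $|t|\le\frac5{18}$, where $z=1$. By Lemma 1, $u$ is the minimizer, and
$$Du=\mathbf 1_{\{|x_1|<5/18\}}\,Dh .$$
The middle of the staircase survives unchanged and the two ends are erased.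

In both examples the derivative of $h$ is purely singular, and the derivative of $u$ is the derivative of $h$ multiplied by a factor $\theta$ with values in $[0,1]$. The minimization creates no new singular derivative and amplifies none. Is this an accident of monotone data in one variable?

## 2. The estimate $|D^su|\le|D^sh|$

**Decomposition of a derivative.** Let $\Omega\subset\mathbb R^m$ be open. A function $w\in L^1_{loc}(\Omega)$ is in $BV_{loc}(\Omega)$ if its distributional derivative $Dw$ is an $\mathbb R^m$-valued Radon measure, and $w\in BV(\Omega)$ if in addition $w\in L^1(\Omega)$ and $|Dw|(\Omega)<\infty$. Decompose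
$$Dw=D^{ac}w\,\mathcal L^m+D^sw,$$
with $D^{ac}w\in L^1_{loc}$ and $D^sw$ singular with respect to $\mathcal L^m$. The jump part is $D^jw=D^sw\llcorner J_w$, where $J_w$ is the approximate jump set, a Borel set that is $\sigma$-finite for $\mathcal H^{m-1}$. The Cantor part is $D^cw=D^sw-D^jw$. It vanishes on every Borel set that is $\sigma$-finite for $\mathcal H^{m-1}$. For the step of Section 1, $Dh=D^jh=2\,e_1\,\mathcal H^{m-1}\llcorner\{x_1=0\}$. For the staircase, $Dh=D^ch$.

For a unit vector $e$ we write $e\cdot D^sw$ for the scalar measure $\sum_ie_iD^s_iw$. The subscript $+$ denotes the positive part of a number or of a signed measure. For a set $A$, $A_\varepsilon$ is its open $\varepsilon$-neighborhood.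

**The functional.** Let $m\ge2$ and let $\Omega\subset\mathbb R^m$ be an open, bounded domain with Lipschitz boundary. Let $\mathcal F(w)=|Dw|(\Omega)$ for $w\in BV(\Omega)$, that is, the $L^1_{loc}$-lower semicontinuous envelope of $w\mapsto\int_\Omega|\nabla w|$ on $C^1(\Omega)$, with the Euclidean norm. Put $\mathcal F=+\infty$ on $L^2(\Omega)\setminus BV(\Omega)$. For $h\in L^2(\Omega)$ and $\lambda>0$ the Rudin–Osher–Fatemi (ROF) functional is
$$\mathcal E^\lambda_h(w)=\lambda\mathcal F(w)+\frac12\int_\Omega|w-h|^2,\qquad w\in L^2(\Omega), \tag{1}$$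
and it has a unique minimizer $u$. A known result says that for $h\in BV(\Omega)\cap L^\infty(\Omega)$ the jump parts satisfy $|D^ju|\le|D^jh|$ as measures. We do not use it below. Grochulska and Łasica, "Local estimates for vectorial Rudin-Osher-Fatemi type problems in one dimension" (arXiv:2209.05415), is the source of the question whether the same holds for the whole singular part. It does.

**Theorem 1.** Let $\Omega,\lambda$ be as above and $h\in BV(\Omega)\cap L^\infty(\Omega)$. Then the ROF minimizer $u$ satisfies $|D^su|(V)\le|D^sh|(V)$ for every Borel $V\subset\Omega$.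

The proof is local, so we state what we really prove without boundary or boundedness.

**Definition (local minimizer).** Let $\Omega\subset\mathbb R^m$ be open, $m\ge1$, $h\in L^2_{loc}(\Omega)$. A function $u\in BV_{loc}(\Omega)\cap L^2_{loc}(\Omega)$ is a local minimizer if for every open $U\Subset\Omega$ and every $w\in BV_{loc}(\Omega)\cap L^2_{loc}(\Omega)$ with $w=u$ a.e. outside a compact subset of $U$,
$$\lambda|Du|(U)+\frac12\int_U|u-h|^2\le\lambda|Dw|(U)+\frac12\int_U|w-h|^2 . \tag{2}$$

For example, on $\Omega=\mathbb R^m$ let $h(x)=x_1$. Then $h\notin L^2(\mathbb R^m)$, yet $u=h$ is a local minimizer. Indeed, if $w=u$ off a compact subset of $U$, then $\int_Ue_1\cdot dD(w-u)=0$, so $|Dw|(U)\ge\int_Ue_1\cdot dDw=\int_Ue_1\cdot dDu=|Du|(U)$, while the quadratic term of $u$ is zero.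

**Theorem 2.** Let $\Omega\subset\mathbb R^m$ be any open set ($m\ge1$), $\lambda>0$, $h\in BV_{loc}(\Omega)\cap L^2_{loc}(\Omega)$, and let $u$ be a local minimizer. Then there is a Borel function $\theta:\Omega\to[0,1]$ with
$$D^su=\theta\,D^sh . \tag{3}$$
In particular $|D^su|\le|D^sh|$. The jump and Cantor parts satisfy $D^ju=\theta D^jh$ and $D^cu=\theta D^ch$.

*Theorem 2 implies Theorem 1.* Since $\mathcal E^\lambda_h(u)\le\mathcal E^\lambda_h(0)<\infty$, the minimizer is in $BV(\Omega)\cap L^2(\Omega)$. Let $w\in BV_{loc}\cap L^2_{loc}$ equal $u$ off a compact set $A\subset U\Subset\Omega$. On the open set $\Omega\setminus A$ we have $Dw=Du$, and $|Dw|(U)$ and $\int_Uw^2$ are finite because $U\Subset\Omega$. So $w\in BV(\Omega)\cap L^2(\Omega)$. In $\mathcal E^\lambda_h(u)\le\mathcal E^\lambda_h(w)$ the contributions of $\Omega\setminus U$ agree and are finite. Subtracting them gives (2). $\square$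

## 3. The differentiated equation and the price of a cutoff

Formally the minimizer solves $u-\lambda\,\mathrm{div}\frac{\nabla u}{|\nabla u|}=h$. A directional derivative $v=\partial_eu$ then solves a linear elliptic equation with right-hand side $\partial_eh$, and a sensible person tests it with a nondecreasing function of $v$ times a cutoff. Here is what this gives for a smooth integrand.

**Lemma 2.** Let $B$ be a ball, $F\in C^\infty(\mathbb R^m)$ convex, $u,h\in C^\infty(B)$ with $u-\lambda\,\mathrm{div}\,\nabla F(\nabla u)=h$ in $B$. Let $|e|=1$, $v=\partial_eu$, $a=D^2F(\nabla u)$. Let $\psi\in C^\infty(\mathbb R)$ be convex and nondecreasing, with $\psi''>0$ wherever $\psi'>0$. Then for $\varphi\in C^\infty_c(B)$,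
$$\int\varphi^2\psi(v)\le\int\varphi^2\psi(\partial_eh)+\lambda\int_{\{\psi'(v)>0\}}\frac{\psi'(v)^2}{\psi''(v)}\,a\nabla\varphi\cdot\nabla\varphi , \tag{4}$$
where the last integral may be $+\infty$.

*Proof.* Differentiating the equation in direction $e$ gives $v-\lambda\,\mathrm{div}(a\nabla v)=\partial_eh$. Multiply by $\varphi^2\psi'(v)$ and integrate by parts:
$$\int\varphi^2\psi'(v)(v-\partial_eh)+\lambda\int\varphi^2\psi''(v)\,a\nabla v\cdot\nabla v+2\lambda\int\varphi\,\psi'(v)\,a\nabla v\cdot\nabla\varphi=0 .$$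
All three integrals are finite. Where $\psi'(v)=0$ the third integrand vanishes. Where $\psi'(v)>0$, the Cauchy–Schwarz inequality for the nonnegative form $a$ and Young's inequality give
$$-2\varphi\,\psi'(v)\,a\nabla v\cdot\nabla\varphi\le\varphi^2\psi''(v)\,a\nabla v\cdot\nabla v+\frac{\psi'(v)^2}{\psi''(v)}\,a\nabla\varphi\cdot\nabla\varphi .$$
The first term on the right is absorbed by the second integral. Finally $\psi(v)-\psi(\partial_eh)\le\psi'(v)(v-\partial_eh)$ by convexity. $\square$

The last term of (4) is the price of the cutoff, and we must pay it uniformly as smooth integrands approach $|p|$. For $F(p)=\sqrt{\varepsilon^2+|p|^2}$ the matrix $a$ has eigenvalues at most $1/|\nabla u|$, and the only uniform bound on $u$ is a bound on $\int|\nabla u|$. Since $0<v\le|\nabla u|$ where we need it, the price is at most $\lambda C\|\nabla\varphi\|_\infty^2\int|\nabla u|$, provided that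
$$\psi'=0\ \text{ on }(-\infty,0],\qquad\psi'(t)^2\le C\,t^2\,\psi''(t)\quad\text{for }t>0 . \tag{5}$$

The obvious choice $\psi(s)=s_+$, or a smooth version with $\psi''=0$ for large $t$, is excluded: it has $\psi''=0$ where $\psi'>0$. So take a fixed $\psi\ge0$ with (5) and with slope $\psi'(t)\to1$ at infinity. Suppose the smoothing can be removed, with a bound $K$ on $\int|\nabla u|$. In the limit one expects
$$\int\varphi^2\,d(e\cdot D^su)_+\le\int\varphi^2\,d(e\cdot D^sh)_++\int\varphi^2\,\psi(e\cdot D^{ac}h)\,dx+\lambda CK\|\nabla\varphi\|^2_\infty .$$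
Two terms are unwanted. To remove the middle one we would let $\varphi^2$ shrink to the indicator of an $\mathcal L^m$-null set $V$. But then $\|\nabla\varphi\|_\infty\to\infty$, and the last term destroys the estimate. This is the exact point where the approach with a fixed $\psi$ stops.

So the constant $C$ must become small. How small can it be? Let $\psi$ satisfy (5) and $\psi'(\infty)=1$. Where $\psi'>0$ we have $(-1/\psi')'=\psi''/(\psi')^2\ge\frac1{Ct^2}$. Integrating from $t$ to $\infty$ gives $\frac1{\psi'(t)}-1\ge\frac1{Ct}$, that is,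
$$\psi'(t)\le\frac{Ct}{1+Ct}.$$
A cheap cutoff therefore forces $\psi'\to0$ locally uniformly as $C\to0$. This looks like a loss, since we no longer see any bounded slope of $u$. It is what we want. The singular part of a derivative is felt only through the slope of $\psi$ at infinity, which remains $1$, while the absolutely continuous part of $Dh$ is felt through finite values, where $\psi\to0$. Both unwanted terms vanish together, with $\varphi$ held fixed. We need a smooth family that does this.

**The functions $\psi_k$.** For $k>0$ let $\psi_k(s)=\int_0^s\psi_k'$ with $\psi_k'(t)=e^{-k/t}$ for $t>0$ and $\psi_k'(t)=0$ for $t\le0$. Then $\psi_k\in C^\infty(\mathbb R)$ is convex, $\psi_k=0$ on $(-\infty,0]$, $0\le\psi_k'\le1$, and the following hold.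

* (a) For $t>0$: $\psi_k''(t)=\frac k{t^2}e^{-k/t}>0$, hence $\psi_k'(t)^2=e^{-2k/t}\le e^{-k/t}=\frac{t^2}k\psi_k''(t)$. This is (5) with $C=1/k$.
* (b) $\psi_k(s+t)\le\psi_k(s)+t_+$ and $0\le\psi_k(s)\le s_+$, because $\psi_k$ is nondecreasing and $1$-Lipschitz with $\psi_k(0)=0$.
* (c) $\psi_k(s)\to0$ as $k\to\infty$ for each $s$, because $\psi_k(s)\le s\,e^{-k/s}$ for $s>0$.
* (d) For each $\tau\in(0,1)$ there is $c=c(\tau,k)\ge0$ with $\psi_k(s)\ge\tau s-c$ for all $s$. Indeed $\psi_k'\ge\tau$ on $[T,\infty)$ with $T=k/\log(1/\tau)$, so $\psi_k(s)\ge\tau(s-T)$ for $s\ge T$, and for $s\le T$ we have $\psi_k(s)\ge0\ge\tau(s-T)$. Take $c=\tau T$.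

## 4. Smooth approximations on a ball

Now the proof of Theorem 2 begins. Lemma 2 needs smooth functions, so we first approximate $u$ by smooth solutions.

**Step 1. Regularized problems.** This step sets up smooth, uniformly convex problems on a ball whose boundary data come from $u$. Fix $x_0\in\Omega$ and concentric balls $B=B_r(x_0)$, $B'=B_{r'}(x_0)$ with $r<r'$, $B'\Subset\Omega$, and $|Du|(\partial B)=|Du|(\partial B')=0$. Only countably many radii are excluded, since disjoint spheres in a compact ball can have positive $|Du|$-measure only countably often. Let $\rho_\varepsilon$ be a standard even mollifier supported in $\overline{B_\varepsilon(0)}$. For small $\varepsilon<1$ put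
$$v_\varepsilon=\rho_\varepsilon*u,\quad h_\varepsilon=\rho_\varepsilon*h\ \in C^\infty(\overline{B'}),\qquad\delta_\varepsilon=\frac\varepsilon{1+\int_{B'}|\nabla v_\varepsilon|^2},\qquad f_\varepsilon(p)=\sqrt{\varepsilon^2+|p|^2}+\frac{\delta_\varepsilon}2|p|^2 ,$$
$$E_\varepsilon(w)=\lambda\int_Bf_\varepsilon(\nabla w)+\frac12\int_B|w-h_\varepsilon|^2\qquad\text{on }v_\varepsilon+W^{1,2}_0(B).$$
$E_\varepsilon$ is continuous and convex on this closed affine space, hence weakly lower semicontinuous. It is coercive because $\delta_\varepsilon>0$, and strictly convex because of the quadratic term. So it has a unique minimizer $u_\varepsilon$.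

**Step 2. Smoothness of $u_\varepsilon$.** This step makes Lemma 2 applicable. With $s=\sqrt{\varepsilon^2+|p|^2}$ we have $D^2\sqrt{\varepsilon^2+|p|^2}=\frac1s\big(I-\frac{p\otimes p}{s^2}\big)$, which is nonnegative with eigenvalues at most $1/s\le1/\varepsilon$. Hence $\delta_\varepsilon I\le D^2f_\varepsilon\le(\varepsilon^{-1}+\delta_\varepsilon)I$. The Euler–Lagrange equation is
$$\int_B(u_\varepsilon-h_\varepsilon)\chi+\lambda\int_B\nabla f_\varepsilon(\nabla u_\varepsilon)\cdot\nabla\chi=0,\qquad\chi\in W^{1,2}_0(B).$$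

Write $\Delta_tg(x)=\frac{g(x+te_i)-g(x)}t$. Subtracting the equation from its translate gives, for $\chi$ supported away from $\partial B$ and small $|t|$,
$$\int\Delta_tu_\varepsilon\,\chi+\lambda\int A_t\nabla\Delta_tu_\varepsilon\cdot\nabla\chi=\int\Delta_th_\varepsilon\,\chi,$$
where $A_t(x)=\int_0^1D^2f_\varepsilon\big((1-\sigma)\nabla u_\varepsilon(x)+\sigma\nabla u_\varepsilon(x+te_i)\big)d\sigma$ obeys the same two-sided bounds as $D^2f_\varepsilon$. Insert $\chi=\zeta^2\Delta_tu_\varepsilon$ with $\zeta\in C^\infty_c(B)$. The mixed term $2\lambda\int\zeta\,\Delta_tu_\varepsilon\,A_t\nabla\Delta_tu_\varepsilon\cdot\nabla\zeta$ is absorbed by Young's inequality, and $\int_{\mathrm{supp}\,\zeta}|\Delta_tu_\varepsilon|^2\le\int_B|\nabla u_\varepsilon|^2$. So $\int\zeta^2|\nabla\Delta_tu_\varepsilon|^2$ is bounded as $t\to0$, and $u_\varepsilon\in W^{2,2}_{loc}(B)$.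

Testing the equation with $\partial_i\chi$, $\chi\in C_c^\infty(B)$, and integrating by parts, we see that $\partial_iu_\varepsilon$ is a weak solution of $g-\lambda\,\mathrm{div}(a\nabla g)=\partial_ih_\varepsilon$ with $a=D^2f_\varepsilon(\nabla u_\varepsilon)$ bounded, measurable and uniformly elliptic. By the De Giorgi–Nash–Moser theorem $\nabla u_\varepsilon\in C^{0,\alpha}_{loc}$. Then $a\in C^{0,\alpha}_{loc}$, so $\partial_iu_\varepsilon\in C^{1,\alpha}_{loc}$ by Schauder theory, so $a\in C^{1,\alpha}_{loc}$, and iterating gives $u_\varepsilon\in C^\infty(B)$ (Gilbarg–Trudinger, Ch. 8 and 6). For $m=1$ this is elementary: $(f_\varepsilon'(u_\varepsilon'))'=(u_\varepsilon-h_\varepsilon)/\lambda$ and $f'_\varepsilon$ is a diffeomorphism of $\mathbb R$, so one may bootstrap directly.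

**Step 3. Uniform bounds.** This step bounds the energies by that of $u$ and produces the constant $K$. Pointwise $|\nabla v_\varepsilon|\le\rho_\varepsilon*|Du|$. Integrating, $\int_A|\nabla v_\varepsilon|\le|Du|(A_\varepsilon)$ for Borel $A\subset B'$. Since $\partial B,\partial B'$ are not charged,
$$\limsup_{\varepsilon\to0}\int_B|\nabla v_\varepsilon|\le|Du|(\overline B)=|Du|(B),\qquad\limsup_{\varepsilon\to0}\int_{B'\setminus B}|\nabla v_\varepsilon|\le|Du|(\overline{B'}\setminus B)=|Du|(B'\setminus B).$$
We have $\sqrt{\varepsilon^2+|p|^2}\le\varepsilon+|p|$, $\delta_\varepsilon\int_{B'}|\nabla v_\varepsilon|^2\le\varepsilon$, and $v_\varepsilon\to u$, $h_\varepsilon\to h$ in $L^2(B')$. Therefore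
$$\limsup_{\varepsilon\to0}E_\varepsilon(u_\varepsilon)\le\limsup_{\varepsilon\to0}E_\varepsilon(v_\varepsilon)\le\lambda|Du|(B)+\frac12\int_B|u-h|^2 . \tag{6}$$
Because $f_\varepsilon(p)\ge|p|+\frac{\delta_\varepsilon}2|p|^2$, there is $\varepsilon_0>0$ with
$$K:=\sup_{\varepsilon<\varepsilon_0}\int_B\big(|\nabla u_\varepsilon|+\delta_\varepsilon|\nabla u_\varepsilon|^2\big)<\infty . \tag{7}$$

**Step 4. Convergence to $u$.** This step shows that the smooth $u_\varepsilon$ approximate the given $u$ and nothing else. A bounded family in $BV(B)$ may lose its boundary values in the limit, and the lost variation sits on $\partial B$. The larger ball $B'$ is there to count it.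

Extend $u_\varepsilon$ by $\tilde u_\varepsilon=v_\varepsilon$ on $B'\setminus B$. Since $u_\varepsilon-v_\varepsilon\in W^{1,2}_0(B)$, we have $\tilde u_\varepsilon\in W^{1,2}(B')$. By Step 3, $\tilde u_\varepsilon$ is bounded in $BV(B')$ and $u_\varepsilon$ is bounded in $L^2(B)$. Along a subsequence $\tilde u_\varepsilon\to\tilde u$ in $L^1(B')$ and $u_\varepsilon\rightharpoonup\tilde u$ weakly in $L^2(B)$, with $\tilde u=u$ a.e. on $B'\setminus B$. Lower semicontinuity of the total variation and of the $L^2$ norm, $|p|\le f_\varepsilon(p)$, (6), and Step 3 on $B'\setminus B$ give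
$$\lambda|D\tilde u|(B')+\frac12\int_B|\tilde u-h|^2\le\liminf_{\varepsilon\to0}\Big[E_\varepsilon(u_\varepsilon)+\lambda\int_{B'\setminus B}|\nabla v_\varepsilon|\Big]\le\lambda|Du|(B')+\frac12\int_B|u-h|^2 . \tag{8}$$

Let $w=\tilde u$ on $B'$ and $w=u$ on $\Omega\setminus\overline B$. The two open sets cover $\Omega$ and the definitions agree on the overlap, so $w\in BV_{loc}(\Omega)\cap L^2_{loc}(\Omega)$, and $w=u$ outside the compact set $\overline B\subset B'$. Let $J(g)=\lambda|Dg|(B')+\frac12\int_{B'}|g-h|^2$. By (8), $J(w)\le J(u)<\infty$. If $w\ne u$, strict convexity of the quadratic term gives $J(\frac{u+w}2)<J(u)$. Since $\frac{u+w}2=u$ outside $\overline B$, this contradicts (2) with $U=B'$. So $\tilde u=u$. The limit does not depend on the subsequence, hence $u_\varepsilon\to u$ in $L^1(B)$ for the whole family, and with (7)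
$$\nabla u_\varepsilon\,\mathcal L^m\rightharpoonup Du\quad\text{weakly* as measures in }B . \tag{9}$$

## 5. The inequality in a fixed direction

**Step 5. The key estimate.** This step applies Lemma 2 to $u_\varepsilon$ and pays for the cutoff. Let $|e|=1$, $\varphi\in C^\infty_c(B)$, $\psi=\psi_k$, $F=f_\varepsilon$, $v=\partial_eu_\varepsilon$. We have $\psi_k'(v)>0$ exactly where $v>0$, and there (a) gives $\psi_k'(v)^2/\psi_k''(v)\le v^2/k$. By Step 2, the eigenvalues of $a$ are at most $(\varepsilon^2+|\nabla u_\varepsilon|^2)^{-1/2}+\delta_\varepsilon$, and $v^2\le|\nabla u_\varepsilon|^2$, so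
$$v^2\,a\nabla\varphi\cdot\nabla\varphi\le\big(|\nabla u_\varepsilon|+\delta_\varepsilon|\nabla u_\varepsilon|^2\big)|\nabla\varphi|^2 .$$
Inserting this in (4) and using (7), for $\varepsilon<\varepsilon_0$,
$$\int\varphi^2\psi_k(\partial_eu_\varepsilon)\le\int\varphi^2\psi_k(\partial_eh_\varepsilon)+\frac{\lambda K}k\|\nabla\varphi\|_\infty^2 . \tag{10}$$
The constant $K$ depends neither on $k$ nor on $\varphi$ nor on $e$.

**Step 6. The right-hand side as $\varepsilon\to0$.** Here we bound the datum term from above. On a neighborhood of $\overline{B'}$ write $e\cdot Dh=b\,\mathcal L^m+\mu^s$ with $b=e\cdot D^{ac}h\in L^1$ and $\mu^s=e\cdot D^sh$. By (b), by $(\rho_\varepsilon*\mu^s)_+\le\rho_\varepsilon*\mu^s_+$, and by Jensen's inequality,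
$$\psi_k(\partial_eh_\varepsilon)=\psi_k(\rho_\varepsilon*b+\rho_\varepsilon*\mu^s)\le\psi_k(\rho_\varepsilon*b)+\rho_\varepsilon*\mu^s_+\le\rho_\varepsilon*\big(\psi_k(b)\mathcal L^m+\mu^s_+\big).$$
Multiply by $\varphi^2$ and integrate. As $\rho_\varepsilon$ is even, the mollifier moves to $\varphi^2$, and $\rho_\varepsilon*\varphi^2\to\varphi^2$ uniformly with supports in a fixed compact subset of $B$. Hence
$$\limsup_{\varepsilon\to0}\int\varphi^2\psi_k(\partial_eh_\varepsilon)\le\int\varphi^2\psi_k(b)\,dx+\int\varphi^2\,d\mu^s_+ .$$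

**Step 7. The left-hand side as $\varepsilon\to0$.** Here we show that the slope $1$ at infinity detects all of $(e\cdot D^su)_+$. Let $\eta\in C_c(B)$, $0\le\eta\le1$, and $\tau\in(0,1)$. Since $\psi_k\ge0$, (d) gives $\psi_k(s)\ge\eta(x)\psi_k(s)\ge\eta(x)(\tau s-c)$. By (9),
$$\liminf_{\varepsilon\to0}\int\varphi^2\psi_k(\partial_eu_\varepsilon)\ge\tau\int\varphi^2\eta\,d(e\cdot Du)-c\int\varphi^2\eta\,dx .$$
Let $S\subset B$ be an $\mathcal L^m$-null Borel set carrying $D^su$, and let $N\subset S$ be the intersection of $S$ with a positive Hahn set of $e\cdot D^su$. Then $\mathcal L^m(N)=0$ and $(e\cdot Du)\llcorner N=(e\cdot D^su)_+$ on $B$. Since $C_c(B)$ is dense in $L^1(B;|Du|+\mathcal L^m)$ and truncation to $[0,1]$ does not increase the distance to $\mathbf 1_N$, we may let $\eta\to\mathbf 1_N$ in this space, with $\tau$, $k$ and hence $c$ fixed. The right-hand side tends to $\tau\int\varphi^2\,d(e\cdot D^su)_+$, because the term with $c$ tends to $c\int_N\varphi^2dx=0$. Now let $\tau\uparrow1$. Together with (10) and Step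 6, for every $k>0$,
$$\int\varphi^2\,d(e\cdot D^su)_+\le\int\varphi^2\,d(e\cdot D^sh)_++\int\varphi^2\,\psi_k(e\cdot D^{ac}h)\,dx+\frac{\lambda K}k\|\nabla\varphi\|_\infty^2 . \tag{11}$$

**Step 8. The limit $k\to\infty$.** This step removes the two unwanted terms with $\varphi$ fixed. By (b), $0\le\psi_k(e\cdot D^{ac}h)\le|D^{ac}h|\in L^1(B)$, and by (c) these functions tend to $0$ pointwise. By dominated convergence the middle term tends to $0$, and the last does because $K$ does not depend on $k$. So
$$\int\varphi^2\,d(e\cdot D^su)_+\le\int\varphi^2\,d(e\cdot D^sh)_+\qquad\text{for all }\varphi\in C^\infty_c(B).$$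
For open $W\subset B$ take $\varphi_j\in C_c^\infty(W)$ with $0\le\varphi_j\uparrow\mathbf 1_W$. Monotone convergence gives the inequality of the two measures on $W$. Both are finite on $B$, so outer regularity extends it to Borel subsets of $B$. Countably many such balls cover $\Omega$. Splitting a Borel set into disjoint pieces, each inside one ball, we obtain
$$(e\cdot D^su)_+\le(e\cdot D^sh)_+\quad\text{as measures on }\Omega,\text{ for every unit vector }e . \tag{12}$$

## 6. From directions to a density, and then to jump and Cantor parts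

**Step 9. The density $\theta$.** This step turns (12), for all $e$, into $D^su=\theta D^sh$ by linear algebra at a point. Let $\mu=|D^su|+|D^sh|$ and write $D^su=\alpha\mu$, $D^sh=\beta\mu$ with $\alpha,\beta$ Borel. Then $(e\cdot D^su)_+=(e\cdot\alpha)_+\mu$, and likewise for $h$. Apply (12) to a countable dense set of unit vectors. The set where all these inequalities hold for the densities is a Borel set $G$ of full $\mu$-measure. By continuity in $e$ and homogeneity, for $x\in G$,
$$(e\cdot\alpha(x))_+\le(e\cdot\beta(x))_+\qquad\text{for all }e\in\mathbb R^m .$$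

Fix $x\in G$. If $\beta=0$, the choice $e=\alpha$ gives $|\alpha|^2\le0$, so $\alpha=0$, and we put $\theta=0$. If $\beta\ne0$, then for $e\perp\beta$ both $e$ and $-e$ give $e\cdot\alpha=0$. So $\alpha=\theta\beta$ with $\theta=\alpha\cdot\beta/|\beta|^2$. The choice $e=\beta$ gives $\theta_+\le1$, and $e=-\beta$ gives $(-\theta)_+\le0$. So $\theta\in[0,1]$. Off $G$ put $\theta=0$. Then $\theta$ is Borel, $D^su=\theta D^sh$, and $|D^su|=\theta|D^sh|\le|D^sh|$.

**Step 10. Jump and Cantor parts.** This step shows that the same $\theta$ serves both parts. Both $J_u$ and $J_h$ are $\sigma$-finite for $\mathcal H^{m-1}$, and Cantor parts vanish on such sets. Hence on $J_h$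
$$D^ju\llcorner J_h=D^su\llcorner J_h=\theta D^sh\llcorner J_h=\theta D^jh .$$
On $J_u\setminus J_h$ we have $D^su=\theta D^sh=\theta D^ch$, which vanishes there. So $D^ju\llcorner(\Omega\setminus J_h)=0$, hence $D^ju=\theta D^jh$. Subtracting from (3) gives $D^cu=\theta D^ch$. This proves Theorem 2, and hence Theorem 1. $\blacksquare$

**Corollary.** In the setting of Theorem 1, if $h\in W^{1,1}(\Omega)\cap L^\infty(\Omega)$ then $u\in W^{1,1}(\Omega)$. If $h\in SBV(\Omega)\cap L^\infty(\Omega)$ then $u\in SBV(\Omega)$. Theorem 2 also applies on any open subset on which $h\in L^2_{loc}$ is $BV_{loc}$.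

*Proof.* We know that $u\in BV(\Omega)$. If $D^sh=0$, then $D^su=0$ and $Du=D^{ac}u\,\mathcal L^m$ with $D^{ac}u\in L^1$. If $D^ch=0$ (this is what $SBV$ means), then $D^cu=\theta D^ch=0$. For the last claim, let $\Omega'\subset\Omega$ be open. A competitor on $\Omega'$ that equals $u$ off a compact subset of $U\Subset\Omega'$ extends by $u$ to a competitor on $\Omega$. So the restriction of a local minimizer to $\Omega'$ is a local minimizer there. $\square$

## 7. Every value of $\theta$ occurs

**Proposition.** The range $\theta\in[0,1]$ is optimal: the constant $1$ is attained on both jump and Cantor parts, and each value in $[0,1)$ occurs.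

*Proof.* We put a step and a staircase into one datum, with steps at both ends to absorb the loss. Let $0<\lambda\le\frac12$, let $Q$ be as in Section 1, and for $|t|<\frac12$ let
$$G(t)=\frac12\,\mathrm{sgn}\,t+\frac12\Big(2C\big(t+\tfrac12\big)-1\Big).$$
$G$ is nondecreasing, tends to $-1$ and $1$ at the endpoints, and jumps by $1$ at $t=0$. On the intervals $(-1,-\frac12)$, $(-\frac12,\frac12)$, $(\frac12,1)$ let
$$H=-2,\ G,\ 2,\qquad U=-2+2\lambda,\ G,\ 2-2\lambda,\qquad z(t)=\min\{2(1+t),\,1,\,2(1-t)\}.$$

We check Lemma 1. $U$ is nondecreasing, since it jumps by $1-2\lambda\ge0$ at $\pm\frac12$. We have $z(\pm1)=0$ and $0\le z\le1$. On the three intervals $\lambda z'=2\lambda,\,0,\,-2\lambda$, which is $U-H$. Finally $\{z<1\}=\{|t|>\frac12\}$, where $U$ is locally constant. So $u(x)=U(x_1)$ is the minimizer for $h(x)=H(x_1)$.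

In $\{|x_1|<\frac12\}$ we have $D^su=D^sh$, and this measure has a nonzero jump part and a nonzero Cantor part, so $\theta=1$ on both. At $x_1=\pm\frac12$ the datum jumps by $1$ and $u$ by $1-2\lambda$, so $\theta=1-2\lambda$ there. This takes every value in $[0,1)$ as $\lambda$ ranges over $(0,\frac12]$. $\square$

## 8. Integrands with $|D^2f(p)|\le\Lambda/|p|$ for large $p$

What did we use about the norm $|p|$? In Step 5, only that its Hessian is at most $1/|p|$, and only where $\psi_k'(v)\ne0$. If we shift $\psi_k$ to the right, we need this only for large $|p|$.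

Let $f:\mathbb R^m\to[0,\infty)$ be convex and $L$-Lipschitz. Its recession function is $f^\infty(p)=\lim_{t\to\infty}f(tp)/t$. The limit exists because $(f(tp)-f(0))/t$ is nondecreasing in $t$ and bounded by $L|p|$. $f^\infty$ is nonnegative, convex and positively $1$-homogeneous. For the area integrand $f(p)=\sqrt{1+|p|^2}$ we get $f^\infty(p)=|p|$. Set
$$f(Dw)=f(D^{ac}w)\,\mathcal L^m+f^\infty\Big(\frac{dD^sw}{d|D^sw|}\Big)|D^sw| .$$

**Theorem 3.** Let $f:\mathbb R^m\to[0,\infty)$ be convex and Lipschitz with constant $L$, with $f(p)\ge c_0|p|-C_0$ for some $c_0>0$. Suppose that for some $R\ge0$ and $\Lambda<\infty$, $f\in C^{1,1}_{loc}(\{|p|>R\})$ with $|D^2f(p)|\le\Lambda/|p|$ for a.e. $|p|>R$. If $h\in BV_{loc}(\Omega)\cap L^2_{loc}(\Omega)$ and $u$ is a local minimizer with $|D\cdot|(U)$ replaced by $f(D\cdot)(U)$, then $D^su=\theta D^sh$ with $\theta:\Omega\to[0,1]$ Borel.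

Here $\Omega$, $m$ and $\lambda$ are as in Theorem 2. Three examples satisfy the hypotheses. For norms that are $C^{1,1}$ locally away from $0$, the Hessian is $(-1)$-homogeneous and bounded on the sphere, so $R=0$ works. Huber's function, $\frac12|p|^2$ for $|p|\le1$ and $|p|-\frac12$ for $|p|>1$, has $R=1$ and $\Lambda=1$. For the area integrand, $|D^2f(p)|\le(1+|p|^2)^{-1/2}\le1/|p|$.

The proof needs two properties of $w\mapsto f(Dw)(B')$, its convexity and its lower semicontinuity. One may quote Goffman–Serrin (Duke Math. J. 31, 1964) and Reshetnyak (1968). Here is a direct argument for what we use.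

**Lemma 3.** Let $f:\mathbb R^m\to[0,\infty)$ be convex and $L$-Lipschitz. Then $w\mapsto f(Dw)(B')$ is convex on $BV(B')$. If $w\in BV(B')$, $w_j\in W^{1,1}(B')$ and $\nabla w_j\,\mathcal L^m\rightharpoonup Dw$ weakly* in $B'$, then $f(Dw)(B')\le\liminf_j\int_{B'}f(\nabla w_j)$.

*Proof.* *Convexity.* For $w_1,w_2\in BV(B')$ let $\sigma=|D^sw_1|+|D^sw_2|$ and $D^sw_i=\alpha_i\sigma$. By homogeneity the singular part of $f(Dw_i)$ is $f^\infty(\alpha_i)\sigma$, and that of a convex combination of $w_1,w_2$ is $f^\infty$ of the same combination of the $\alpha_i$, times $\sigma$. Now use convexity of $f^\infty$, and of $f$ for the absolutely continuous part.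

*Semicontinuity.* Let $(p_i)$ enumerate $\mathbb Q^m$, let $a_i$ be a subgradient of $f$ at $p_i$, so $|a_i|\le L$, and let $b_i=f(p_i)-a_i\cdot p_i$. The function $\sup_i(a_i\cdot p+b_i)$ is at most $f$, is $L$-Lipschitz, and equals $f$ on $\mathbb Q^m$. So it is $f$. Moreover $f^\infty(q)=\sup_ia_i\cdot q$: on the one hand $f(tq)/t\ge a_i\cdot q+b_i/t$, and on the other $f(tq)\le t\sup_ia_i\cdot q+\sup_ib_i=t\sup_ia_i\cdot q+f(0)$.

Let $\nu=\mathcal L^m+|Dw|$, $\mu_i=a_i\cdot Dw+b_i\mathcal L^m$ and $g_i=d\mu_i/d\nu$, so $|g_i|\le L+|b_i|$. Let $S$ be an $\mathcal L^m$-null set carrying $D^sw$. Off $S$ we have $g_i=(a_i\cdot D^{ac}w+b_i)/(1+|D^{ac}w|)$, and $|D^sw|$-a.e. on $S$ we have $g_i=a_i\cdot\frac{dD^sw}{d|D^sw|}$. By the two formulas for suprema, $f(Dw)=(\sup_ig_i)\,\nu$.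

Fix $n$. For $i\le n$ let $A_i$ be the Borel set where $g_i=\max_{l\le n}g_l>0$ and $g_l<g_i$ for $l<i$. These sets are disjoint and $\sum_{i\le n}\int_{A_i}g_i\,d\nu=\int\max(0,g_1,\dots,g_n)\,d\nu$. Given $\gamma>0$, choose compact $K_i\subset A_i$ with $\nu(A_i\setminus K_i)<\gamma$, and $\eta_i\in C_c(B';[0,1])$ with disjoint supports, $\eta_i=1$ on $K_i$ and $\nu(\mathrm{supp}\,\eta_i\setminus K_i)<\gamma$. Since $f\ge0$ and $\sum\eta_i\le1$,
$$\int_{B'}f(\nabla w_j)\ge\sum_{i\le n}\int\eta_i(a_i\cdot\nabla w_j+b_i)\,dx\ \longrightarrow\ \sum_{i\le n}\int\eta_i\,g_i\,d\nu\ge\int\max(0,g_1,\dots,g_n)\,d\nu-2\gamma\sum_{i\le n}(L+|b_i|).$$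
Let $\gamma\to0$, then $n\to\infty$. By monotone convergence, and since $\sup_ig_i\ge0$ $\nu$-a.e., the right-hand side tends to $f(Dw)(B')$. $\square$

*Proof of Theorem 3.* We follow Steps 1–9 with the integrand
$$f_\varepsilon=f*\rho_\varepsilon+\frac{\delta_\varepsilon}2|p|^2,\quad\varepsilon<1,\qquad\text{and with}\quad\Psi_k(s)=\psi_k(s-M),\quad M=R+2,$$
in place of $\psi_k$. The balls $B,B'$ and $v_\varepsilon,h_\varepsilon,\delta_\varepsilon$ are as in Step 1.

**Step A. Existence and smoothness of $u_\varepsilon$.** This replaces Steps 1 and 2. The function $f*\rho_\varepsilon$ is smooth and convex, and $D^2(f*\rho_\varepsilon)=\nabla f*\nabla\rho_\varepsilon$ is bounded for fixed $\varepsilon$ because $|\nabla f|\le L$. So $D^2f_\varepsilon$ lies between $\delta_\varepsilon I$ and a constant multiple of $I$, and $f_\varepsilon\ge\frac{\delta_\varepsilon}2|p|^2$. Nothing else was used in Steps 1 and 2 (for $m=1$, $f_\varepsilon'$ is again a diffeomorphism of $\mathbb R$). We also note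
$$f\le f*\rho_\varepsilon\le f+L\varepsilon . \tag{13}$$
The left inequality is Jensen's, since $\rho_\varepsilon$ is even. The right one is the Lipschitz bound.

**Step B. Bounds.** This replaces Step 3. For $p,q\in\mathbb R^m$ the quotient $(f(p+tq)-f(p))/t$ is nondecreasing in $t$ and tends to $f^\infty(q)$, because $|f(p+tq)-f(tq)|\le L|p|$. With $t=1$ this gives $f(p+q)\le f(p)+f^\infty(q)$. Using this and Jensen's inequality, for $f$ and for the convex $1$-homogeneous $f^\infty$,
$$f(\nabla v_\varepsilon)\le f(\rho_\varepsilon*D^{ac}u)+f^\infty(\rho_\varepsilon*D^su)\le\rho_\varepsilon*f(Du),$$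
so $\int_Af(\nabla v_\varepsilon)\le f(Du)(A_\varepsilon)$ for Borel $A\subset B'$. The measure $f(Du)$ is finite near $\overline{B'}$, since $f(p)\le f(0)+L|p|$, and it is absolutely continuous with respect to $\mathcal L^m+|Du|$, so it does not charge $\partial B$ or $\partial B'$. Hence the limsups of $\int_Bf(\nabla v_\varepsilon)$ and $\int_{B'\setminus B}f(\nabla v_\varepsilon)$ are at most $f(Du)(B)$ and $f(Du)(B'\setminus B)$. With (13) and $\delta_\varepsilon\int_{B'}|\nabla v_\varepsilon|^2\le\varepsilon$,
$$\limsup_{\varepsilon\to0}E_\varepsilon(u_\varepsilon)\le\limsup_{\varepsilon\to0}E_\varepsilon(v_\varepsilon)\le\lambda f(Du)(B)+\frac12\int_B|u-h|^2 . \tag{14}$$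
Since $c_0|p|\le f(p)+C_0\le f*\rho_\varepsilon(p)+C_0$, the integrals $\int_B|\nabla u_\varepsilon|$ and $\delta_\varepsilon\int_B|\nabla u_\varepsilon|^2$ are bounded for small $\varepsilon$. So (7) holds with some finite $K$.

**Step C. Convergence.** This replaces Step 4. As there, $\tilde u_\varepsilon$ is bounded in $BV(B')$, because $\int_{B'\setminus B}|\nabla v_\varepsilon|$ is bounded as before. Along a subsequence $\tilde u_\varepsilon\to\tilde u$ in $L^1(B')$, $u_\varepsilon\rightharpoonup\tilde u$ in $L^2(B)$, and $\nabla\tilde u_\varepsilon\,\mathcal L^m\rightharpoonup D\tilde u$ weakly* in $B'$, with $\tilde u=u$ on $B'\setminus B$. By (13), $\int_{B'}f(\nabla\tilde u_\varepsilon)\le\int_Bf_\varepsilon(\nabla u_\varepsilon)+\int_{B'\setminus B}f(\nabla v_\varepsilon)$. Lemma 3, (14) and Step B then give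
$$\lambda f(D\tilde u)(B')+\frac12\int_B|\tilde u-h|^2\le\lambda f(Du)(B')+\frac12\int_B|u-h|^2 .$$
Glue $w$ from $\tilde u$ and $u$ as in Step 4. The functional $J(g)=\lambda f(Dg)(B')+\frac12\int_{B'}|g-h|^2$ is convex by Lemma 3, strictly so in its quadratic term, and $J(w)\le J(u)$. If $w\ne u$, then $J(\frac{u+w}2)<J(u)$, which contradicts local minimality with $U=B'$. So $\tilde u=u$, the whole family converges, and (9) holds.

**Step D. The key estimate.** This replaces Step 5, and it is where the hypothesis on $D^2f$ enters. Apply Lemma 2 with $F=f_\varepsilon$ and $\psi=\Psi_k$. We have $\Psi_k'(v)>0$ exactly where $v>M$. There, by (a),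
$$\frac{\Psi_k'(v)^2}{\Psi_k''(v)}\le\frac{(v-M)^2}k\le\frac{v^2}k .$$
There also $|\nabla u_\varepsilon|\ge v>R+2$. The ball of radius $\varepsilon<1$ about $p=\nabla u_\varepsilon$ lies in $\{|q|>|p|-1\}\subset\{|q|>R\}$, where $f$ is $C^{1,1}_{loc}$, so $D^2(f*\rho_\varepsilon)(p)$ is the average of $D^2f$ with weight $\rho_\varepsilon$ and
$$|D^2(f*\rho_\varepsilon)(\nabla u_\varepsilon)|\le\frac\Lambda{|\nabla u_\varepsilon|-1}\le\frac{2\Lambda}{|\nabla u_\varepsilon|},$$
the last step because $|\nabla u_\varepsilon|>2$. Hence $v^2\,a\nabla\varphi\cdot\nabla\varphi\le(2\Lambda|\nabla u_\varepsilon|+\delta_\varepsilon|\nabla u_\varepsilon|^2)|\nabla\varphi|^2$ on $\{v>M\}$, and (4) gives (10) with $\Psi_k$ for $\psi_k$ and with $K$ replaced by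
$$K'=\sup_\varepsilon\int_B\big(2\Lambda|\nabla u_\varepsilon|+\delta_\varepsilon|\nabla u_\varepsilon|^2\big)<\infty ,$$
the supremum being over small $\varepsilon$.

**Step E. The limits.** Here we check that Steps 6–9 go through. They used the following properties, all of which $\Psi_k$ has. It is convex. It satisfies $\Psi_k(s+t)\le\Psi_k(s)+t_+$, being nondecreasing and $1$-Lipschitz. It satisfies $0\le\Psi_k(s)\le(s-M)_+\le s_+$. It tends to $0$ pointwise as $k\to\infty$, by (c). And for each $\tau<1$, $\Psi_k(s)\ge\tau(s-M)-c=\tau s-(c+\tau M)$. Together with (9) and the estimate of Step D, Steps 6 and 7 give (11) with $\Psi_k$ and $K'$. Step 8 gives (12), and Step 9 gives $D^su=\theta D^sh$ with $\theta$ Borel and $0\le\theta\le1$. $\blacksquare$
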